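\title{Conflict-free coloring of closed neighborhoods: the dependence on the minimum degree}

\begin{abstract}
A coloring of the vertices of a graph is conflict-free on closed neighborhoods if every closed neighborhood contains a color that appears in it exactly once. Let $f_{CN}(\delta)$ be the largest number of colors that such a coloring can require for a graph of maximum degree $\Delta$ and minimum degree $\delta$. We show that $f_{CN}(\delta)$ has order $\ln\Delta\,\bigl(1+\ln(\Delta/\max(\delta,1))\bigr)$ for all $0\le\delta\le\Delta$. In particular $f_{CN}(c\Delta/\ln^{\epsilon}\Delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$ for all fixed $c,\epsilon>0$, so the lower bound $\Omega(\ln^{1+\epsilon}\Delta)$ fails for every $c>0$ and every $\epsilon\in(0,1]$. The upper bound comes from a random coloring with one palette for each dyadic range of degrees; the lower bound comes from a random graph in which a single color is useful for only boundedly many such ranges.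
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple, finite and undirected. For a vertex $v$ of a graph $G$, let $N_G(v)$ be the set of its neighbors and $N_G[v]=N_G(v)\cup\{v\}$ its closed neighborhood. A \emph{conflict-free closed neighborhood coloring}, or \emph{CFCN coloring}, of $G$ is an assignment of colors to all vertices of $G$ such that for every vertex $v$ some color appears exactly once in $N_G[v]$. The \emph{CFCN chromatic number} $\chi_{CN}(G)$ is the smallest number of colors in such a coloring.

A proper coloring is a CFCN coloring, because the color of $v$ appears in $N_G[v]$ only at $v$. Hence $\chi_{CN}(G)\le\chi(G)\le\Delta+1$ for a graph of maximum degree $\Delta$. The two parameters can be far apart. If some vertex of $G$ is adjacent to all others, color it red and all other vertices blue: red appears exactly once in every closed neighborhood, so $\chi_{CN}(G)\le2$. Thus large degrees can help, since one vertex with a rare color serves all of its neighbors at once. It is natural to ask how much is gained when \emph{all} degrees are large.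

Let $\Delta$ denote the maximum degree of the graphs under consideration. For an integer $\delta$ with $0\le\delta\le\Delta$ let
\[
f_{CN}(\delta)=\max\{\chi_{CN}(G): G \text{ has maximum degree } \Delta \text{ and minimum degree } \delta\}.
\]
We view $f_{CN}(\delta)$ as a function of $\Delta$, and asymptotic notation refers to $\Delta\to\infty$. For a non-integer real $x$, $f_{CN}(x)$ means $f_{CN}(\lfloor x\rfloor)$. It is known that $f_{CN}$ is non-increasing. We include the short proof, in the form in which we shall use it.

\begin{lemma}\label{lem:padding}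
Let $0\le\delta\le\Delta$ be integers and let $H$ be a graph all of whose degrees lie in $[\delta,\Delta]$. Then $f_{CN}(\delta)\ge\chi_{CN}(H)$. In particular $f_{CN}(\delta')\ge f_{CN}(\delta)$ whenever $0\le\delta'<\delta\le\Delta$.
\end{lemma}

\begin{proof}
The disjoint union $G$ of $H$, $K_{\Delta+1}$ and $K_{\delta+1}$ has maximum degree $\Delta$ and minimum degree $\delta$. A CFCN coloring of $G$ restricts to one of $H$, since $N_G[v]=N_H[v]$ for $v\in V(H)$. So $f_{CN}(\delta)\ge\chi_{CN}(G)\ge\chi_{CN}(H)$. For the second statement, apply the first, with $\delta'$ in place of $\delta$, to a graph attaining $f_{CN}(\delta)$.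
\end{proof}

The following bounds are known.
\begin{enumerate}
\item[(a)] For every constant $c$ with $0<c\le1$, $f_{CN}(c\Delta)=\Theta(\ln\Delta)$ (D\k{e}bski and Przyby\l o).
\item[(b)] For every graph $G$ of maximum degree $\Delta$, $\chi_{CN}(G)=O(\ln^2\Delta)$ (Bhyravarapu, Kalyanasundaram and Mathew).
\item[(c)] For all constants $c>0$ and $0\le\epsilon\le1$, $f_{CN}(c\Delta/\ln^{\epsilon}\Delta)=O(\ln^{1+\epsilon}\Delta)$.
\item[(d)] For all constants $c>0$ and $0<\epsilon<0.003$, $f_{CN}(c\Delta^{1-\epsilon})=\Omega(\ln^2\Delta)$.
\end{enumerate}
So, as $\delta$ decreases from $c\Delta$ to $c\Delta^{1-\epsilon}$, the order of $f_{CN}(\delta)$ grows from $\ln\Delta$ to its largest possible value $\ln^2\Delta$. How does it pass from one to the other? The bound (c) suggests an answer. It is tight at $\epsilon=0$ by (a), it meets the general bound (b) at $\epsilon=1$, and in between it equals $\ln\Delta$ times the ratio $\Delta/\delta$, up to a constant factor. One may therefore guess that $f_{CN}(\delta)$ grows linearly in $\Delta/\delta$ until it reaches $\ln^2\Delta$ at $\delta=c\Delta/\ln\Delta$. This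 is the problem that we take from Bhyravarapu, Gupta, Kalyanasundaram and Mathew~\cite{BGKM}: \emph{is it true that for every fixed $c>0$ and every fixed $\epsilon$ with $0<\epsilon\le1$,}
\begin{equation}\label{eq:question}
f_{CN}\Bigl(c\,\frac{\Delta}{\ln^{\epsilon}\Delta}\Bigr)=\Omega(\ln^{1+\epsilon}\Delta),
\end{equation}
\emph{with an implied constant that may depend on $c$ and $\epsilon$?} (For $\epsilon>0$ the argument of $f_{CN}$ is at most $\Delta$ once $\Delta$ is large.)

The answer is no: the growth in $\Delta/\delta$ is logarithmic, not linear.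

\begin{theorem}\label{thm:upper}
If $\Delta\ge4$ and $128\ln\Delta\le\delta\le\Delta$, then
\[
f_{CN}(\delta)\le\bigl(1+\log_2(\Delta/\delta)\bigr)\bigl(64e^3\ln\Delta+1\bigr)+1 .
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For all fixed $c,\epsilon>0$,
\[
f_{CN}(c\Delta/\ln^{\epsilon}\Delta)=O(\ln\Delta\cdot\ln\ln\Delta)=o(\ln^{1+\epsilon}\Delta).
\]
Hence \eqref{eq:question} is false for every $c>0$ and every $\epsilon\in(0,1]$.
\end{corollary}

The bound of Theorem~\ref{thm:upper} has the right order, and the same formula describes $f_{CN}$ for every minimum degree. Write $\delta^+=\max(\delta,1)$.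

\begin{theorem}\label{thm:order}
There are absolute constants $0<\alpha<\beta$ and $\Delta_0$ such that for all $\Delta\ge\Delta_0$ and all $0\le\delta\le\Delta$,
\[
\alpha\,\ln\Delta\,\bigl(1+\ln(\Delta/\delta^+)\bigr)\le f_{CN}(\delta)\le\beta\,\ln\Delta\,\bigl(1+\ln(\Delta/\delta^+)\bigr).
\]
In particular $f_{CN}(c\Delta/\ln^{\epsilon}\Delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$ for all fixed $c,\epsilon>0$. Along any choice $\delta=\delta(\Delta)$, we have $f_{CN}(\delta)=\Theta(\ln\Delta)$ if and only if $\Delta/\delta^+=O(1)$, and $f_{CN}(\delta)=\Theta(\ln^2\Delta)$ if and only if $\delta^+\le\Delta^{1-\Omega(1)}$ for large $\Delta$.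
\end{theorem}

Here $\delta^+\le\Delta^{1-\Omega(1)}$ means that $\delta^+\le\Delta^{1-\gamma}$ for some constant $\gamma>0$.

The formula has a simple reading. The degrees between $\delta$ and $\Delta$ fall into about $1+\log_2(\Delta/\delta)$ dyadic ranges, and each range costs about $\ln\Delta$ colors. Section~\ref{sec:upper} shows that this many colors suffice and proves Theorem~\ref{thm:upper} and Corollary~\ref{cor:answer}, without using (a)--(d). Section~\ref{sec:lower} constructs graphs in which the ranges cannot share colors. Section~\ref{sec:all} assembles Theorem~\ref{thm:order}; it uses (a) with $c=1$ for $\delta$ close to $\Delta$, and (b) for small $\delta$.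

\section{Probabilistic tools}\label{sec:tools}

We use two textbook facts.

\emph{Chernoff bounds.} If $X$ is a sum of independent Bernoulli (that is, $\{0,1\}$-valued) variables with $\mathbb{E}X=\mu$, then
\begin{equation}\label{eq:chernoff}
\Pr[X\le\mu/2]\le e^{-\mu/8},\qquad \Pr[X\ge2\mu_H]\le e^{-\mu_H/3}\quad\text{for every }\mu_H\ge\mu .
\end{equation}

\emph{The symmetric Lov\'asz Local Lemma.} Consider finitely many ``bad'' events. If each has probability at most $p$, each is mutually independent of all but at most $d$ of the others, and $ep(d+1)\le1$, then with positive probability none of them occurs. In our application each event $B$ is determined by a set of independent random choices, and $B$ is then mutually independent of the family of all events whose choices are disjoint from those of $B$.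

\section{The upper bound: one palette for each range of degrees}\label{sec:upper}

Throughout this section $\Delta\ge4$, $L=\ln\Delta$ and $D=\Delta+1$.

The basic random coloring selects each vertex with some probability $p$, gives the selected vertices random colors from a palette of $q$ colors, and gives all other vertices one extra color. A vertex $v$ fails if no color of the palette appears exactly once in $N_G[v]$. Failure at $v$ interacts with failure at up to $\Delta^2$ other vertices, so the Local Lemma asks for a failure probability below $\Delta^{-2}$. This puts two constraints on the expected number $\mu=p\,|N_G[v]|$ of selected vertices that $v$ sees. It must be at least of order $\ln\Delta$, since $v$ sees no selected vertex with probability about $e^{-\mu}$. And it should not exceed the order of $q$, so that the selected vertices are unlikely to repeat every color that they use. The next lemma shows that these two constraints suffice.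

\begin{lemma}\label{lem:window}
Let $A$ be a finite set. Select each element of $A$ independently with probability $p$, and give each selected element an independent uniformly random color from a set of $q$ colors. If
\[
32L\le p\,|A|\le e^{-3}q,
\]
then with probability at least $1-3\Delta^{-4}$ some color appears on exactly one selected element.
\end{lemma}

\begin{proof}
Let $X$ be the number of selected elements and $\mu=p|A|\ge32L$ its mean. By \eqref{eq:chernoff},
\[
\Pr[X\le\mu/2]\le e^{-4L}=\Delta^{-4},\qquad \Pr[X\ge2\mu]\le e^{-32L/3}\le\Delta^{-4}.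
\]
Condition on the set of selected elements, of size $x$ with $\mu/2<x<2\mu$. Then $x>16L\ge16\ln4>2$ and $x/2<\mu\le e^{-3}q$. Put $h=\lfloor x/2\rfloor$, so that $1\le h\le q$. If no color appears exactly once, every color that is used is used at least twice, so all $x$ colors lie in some set of $h$ colors. A union bound over these sets and the estimate $\binom qh\le(eq/h)^h$ bound the conditional probability of this by
\[
\binom qh\Bigl(\frac hq\Bigr)^x\le e^h\Bigl(\frac hq\Bigr)^{x-h}\le e^{x/2}\Bigl(\frac{x}{2q}\Bigr)^{x/2}\le\bigl(e\cdot e^{-3}\bigr)^{x/2}=e^{-x}\le\Delta^{-16}.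
\]
The second inequality uses $h\le x/2\le x-h$ and $h/q\le1$. The total failure probability is at most $2\Delta^{-4}+\Delta^{-16}\le3\Delta^{-4}$.
\end{proof}

A pair $(p,q)$ thus serves the vertices whose closed neighborhoods have size in the window $[32L/p,\;e^{-3}q/p]$. Several pairs can be run at the same time without disturbing each other, provided that their palettes are disjoint.

\begin{lemma}\label{lem:palettes}
Let $G$ have maximum degree $\Delta$. Let $p_0,\dots,p_M>0$ satisfy $\sum_ip_i\le1$, and let $q_0,\dots,q_M$ be positive integers. Suppose that for every vertex $v$ there is an index $i=i(v)$ with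
\begin{equation}\label{eq:window}
32L\le p_i\,|N_G[v]|\le e^{-3}q_i .
\end{equation}
Then $\chi_{CN}(G)\le1+\sum_{i=0}^Mq_i$.
\end{lemma}

\begin{proof}
Let $P_0,\dots,P_M$ be disjoint palettes with $|P_i|=q_i$, and let $\ast$ be one more color. Independently, each vertex receives type $i$ with probability $p_i$ for $0\le i\le M$, and no type with the remaining probability $1-\sum_ip_i\ge0$. A vertex of type $i$ gets a uniformly random color of $P_i$, and an untyped vertex gets $\ast$.

Let $B_v$ be the event that no color of $P_{i(v)}$ appears exactly once in $N_G[v]$. If no $B_v$ occurs, the coloring is CFCN. Colors of $P_{i(v)}$ appear only on vertices of type $i(v)$, so Lemma~\ref{lem:window} with $A=N_G[v]$, $p=p_{i(v)}$, $q=q_{i(v)}$ gives $\Pr[B_v]\le3\Delta^{-4}$. The event $B_v$ is determined by the choices at the vertices of $N_G[v]$, and $N_G[u]$ meets $N_G[v]$ only if $u$ is at distance at most $2$ from $v$. There are at most $\Delta+\Delta(\Delta-1)=\Delta^2$ such $u\ne v$. Since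
\[
e\cdot3\Delta^{-4}(\Delta^2+1)=3e(\Delta^{-2}+\Delta^{-4})\le3e\cdot\tfrac{17}{256}<1
\]
for $\Delta\ge4$, the Local Lemma shows that with positive probability no $B_v$ occurs.
\end{proof}

It remains to cover the interval of neighborhood sizes by windows, as cheaply as possible. The case of two degrees already shows what to do.

\begin{example}\label{ex:two}
Let $G$ have maximum degree $\Delta$ and minimum degree $\delta\ge128L$, and put $r=D/(\delta+1)\le\Delta/\delta$. A single window must contain both $\delta+1$ and $D$. The left inequality in \eqref{eq:window} forces $p_0\ge32L/(\delta+1)$, and then the right one forces $q_0\ge e^3p_0D\ge32e^3Lr$. These values are admissible and give $\chi_{CN}(G)=O\bigl((\Delta/\delta)\ln\Delta\bigr)$, which for $\delta=\lfloor c\Delta/\ln^{\epsilon}\Delta\rfloor$ is the bound in (c). The factor $\Delta/\delta$ arises because a rate that is high enough for the small neighborhoods floods the large ones.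

Now suppose that every degree is either $\Delta$ or $\delta$. Take $p_0=32L/D$, $p_1=32L/(\delta+1)$ and $q_0=q_1=q=\lceil32e^3L\rceil$; then $p_0+p_1\le64L/(\delta+1)\le1$. A vertex of degree $\Delta$ satisfies \eqref{eq:window} with $i=0$, and a vertex of degree $\delta$ satisfies it with $i=1$. So $2q+1=O(\ln\Delta)$ colors suffice, whatever $r$ is. A vertex of degree $\Delta$ still sees about $32Lr$ vertices of type $1$ on only $q$ colors, and a vertex of degree $\delta$ may see no vertex of type $0$; neither fact matters, since each vertex relies on one palette only.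
\end{example}

In general, a window whose endpoints have ratio $\rho$ needs $q\ge 32e^3L\rho$ colors, while $k$ consecutive windows of ratio $2$ cover ratio $2^k$ with $k$ palettes of order $L$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $G$ have maximum degree $\Delta$ and minimum degree $\delta$. Put
\[
M=\Bigl\lfloor\log_2\frac{D}{\delta+1}\Bigr\rfloor,\qquad p_i=\frac{64L\,2^i}{D},\qquad q_i=q=\lceil64e^3L\rceil\qquad(0\le i\le M).
\]
Since $2^M\le D/(\delta+1)$ and $\delta\ge128L$,
\[
\sum_{i=0}^Mp_i\le\frac{64L\,2^{M+1}}{D}\le\frac{128L}{\delta+1}\le1 .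
\]
For a vertex $v$ let $i=\lfloor\log_2(D/|N_G[v]|)\rfloor$. Then $0\le i\le M$ because $\delta+1\le|N_G[v]|\le D$, and $D2^{-i-1}<|N_G[v]|\le D2^{-i}$. Hence $32L<p_i|N_G[v]|\le64L\le e^{-3}q$, which is \eqref{eq:window}. Lemma~\ref{lem:palettes} gives $\chi_{CN}(G)\le(M+1)q+1$. Finally $q\le64e^3L+1$, and $M\le\log_2(\Delta/\delta)$ because $(\Delta+1)/(\delta+1)\le\Delta/\delta$ for $\delta\le\Delta$.
\end{proof}

The hypothesis $\delta\ge128\ln\Delta$ is used only for $\sum_ip_i\le1$. Some condition of this kind is inherent in the method: if $|N_G[v]|<32L$, then \eqref{eq:window} has no solution with $p_i\le1$.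

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $\delta=\lfloor c\Delta/\ln^{\epsilon}\Delta\rfloor$. For large $\Delta$ we have $128\ln\Delta\le\delta\le\Delta$, and $\Delta/\delta\le(2/c)\ln^{\epsilon}\Delta$ because $\lfloor x\rfloor\ge x/2$ for $x\ge1$. Theorem~\ref{thm:upper} gives
\[
f_{CN}(\delta)\le\bigl(1+\log_2(2/c)+\epsilon\log_2\ln\Delta\bigr)\bigl(64e^3\ln\Delta+1\bigr)+1=O(\ln\Delta\,\ln\ln\Delta).
\]
Divided by $\ln^{1+\epsilon}\Delta$, this is $O(\ln\ln\Delta/\ln^{\epsilon}\Delta)$, which tends to $0$.
\end{proof}

\section{The lower bound: a random graph with many ranges of degrees}\label{sec:lower}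

\begin{proposition}\label{prop:lower}
For all sufficiently large $\Delta$ and all integers $\delta$ with $\Delta^{9/10}\le\delta\le\Delta/225$,
\[
f_{CN}(\delta)\ge\frac1{192}\,\ln\Delta\cdot\log_2(\Delta/\delta).
\]
\end{proposition}

\subsection{The idea}\label{subsec:idea}

We first argue informally. Take $N$ vertices and join each pair with probability $\frac12$. Fix disjoint color classes $S_1,\dots,S_s$ and a vertex $v$ outside them. If $|S_k|=j$, then $v$ has exactly one neighbor in $S_k$ with probability $j2^{-j}\le\frac12$. The classes are disjoint, so these events are independent, and with probability at least $2^{-s}$ no class gives $v$ a unique color. For $s\le\frac14\log_2N$ this probability is at least $N^{-1/4}$, and many vertices should fail. This is the source of one factor $\ln\Delta$.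

To gain the second factor we need vertices of many different degrees that cannot use the same colors. A disjoint union of random graphs of different densities does not achieve this, since $\chi_{CN}$ of a disjoint union is the maximum over the parts. Instead we give each vertex $u$ a weight $a(u)\le1$ and join $u$ and $v$ with probability $\frac12a(u)a(v)$. The expected number of neighbors of $v$ in a class $S\not\ni v$ is then $\frac12a(v)\sum_{u\in S}a(u)$. It depends on $S$ through a single number, the total weight of $S$, and so a class cannot be tuned separately to vertices of different weights.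

Consider two weights, $1$ and $1/r$ with $r>1$. A class $S$ gives expectation $y$ to vertices of the first kind and $y/r$ to those of the second. The probability of exactly one neighbor at expectation $y$ is roughly
\[
\phi(y)=ye^{-y},\qquad\text{and}\qquad \phi(y)\le y,\qquad \phi(y)\le 4e^{-2}/y\quad(y>0),
\]
the last bound because $y^2e^{-y}$ is maximal at $y=2$. If $y\le\sqrt r$, then $\phi(y/r)\le1/\sqrt r$. If $y\ge\sqrt r$, then $\phi(y)\le1/\sqrt r$. For large $r$ each color is therefore nearly useless for one of the two kinds of vertices. One kind is served by at most $s/2$ of the colors, and since it needs order $\ln N$ of them, the requirement on $s$ doubles. With weights $1,\frac12,\dots,2^{-m}$ a color can help at several consecutive weights, but its total usefulness over all weights stays bounded (Lemma~\ref{lem:geometric}), and the requirement on $s$ is multiplied by order $m+1$.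

The difficulty is that the coloring is chosen after the graph. For a fixed coloring, the probability that no vertex fails will be bounded by $\exp(-N^{3/4}/16)$, which is not enough for a union bound over the more than $s^N$ colorings. We therefore split the colors by weight. A heavy class contains a small subset in which almost every vertex has two neighbors, so it is useless, and small subsets are few. The light classes together contain few vertices, so there are few ways to choose them.

\subsection{Two elementary estimates}

\begin{lemma}\label{lem:bernoulli}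
Let $X$ be a sum of independent Bernoulli variables with success probabilities $q_1,\dots,q_j\in[0,\frac12]$, and let $y=\sum_uq_u$. Then
\[
\Pr[X\le1]\le4e^{-y/2}\qquad\text{and}\qquad\Pr[X\ne1]\ge16^{-\phi(y)} .
\]
\end{lemma}

\begin{proof}
Using $1-q_u\le e^{-q_u}$, $1/(1-q_u)\le2$ and $1+2y\le4(1+y/2)\le4e^{y/2}$,
\[
\Pr[X\le1]=\prod_u(1-q_u)\Bigl(1+\sum_u\frac{q_u}{1-q_u}\Bigr)\le e^{-y}(1+2y)\le4e^{-y/2}.
\]
Let $\pi=\Pr[X=1]$. We have
\[
\pi=\sum_uq_u\prod_{u'\ne u}(1-q_{u'})\le\sum_uq_ue^{-y+q_u}\le e^{1/2}ye^{-y}\le2\phi(y).
\]
To turn this into a lower bound of exponential form for $1-\pi$, we need $\pi$ bounded away from $1$. We show $\pi\le\frac12$ by induction on $j$. For $j=0$, $\pi=0$. For $j\ge1$ let $X'$ be the sum of the first $j-1$ variables, $\pi'=\Pr[X'=1]\le\frac12$, and $q=q_j$. Since $\Pr[X'=0]\le1-\pi'$ and $1-2q\ge0$,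
\[
\pi=(1-q)\pi'+q\Pr[X'=0]\le q+(1-2q)\pi'\le q+\frac{1-2q}2=\frac12 .
\]
The convex function $4^{-x}$ agrees with $1-x$ at $x=0$ and $x=\frac12$, so $1-x\ge4^{-x}$ on $[0,\frac12]$. Hence $1-\pi\ge4^{-\pi}\ge4^{-2\phi(y)}=16^{-\phi(y)}$.
\end{proof}

\begin{lemma}\label{lem:geometric}
For every $y\ge0$ and every integer $m\ge0$, $\ \sum_{i=0}^m\phi(2^{-i}y)\le4$.
\end{lemma}

\begin{proof}
The numbers $y_i=2^{-i}y$ form a geometric progression of ratio $\frac12$. Those with $y_i<1$ have sum at most $1+\frac12+\frac14+\dots=2$, and $\phi(y_i)\le y_i$. For those with $y_i\ge1$ the reciprocals $1/y_i$ have sum at most $2$, and $\phi(y_i)\le4e^{-2}/y_i$, so these terms contribute at most $8e^{-2}<2$.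
\end{proof}

\subsection{The random graph}

Fix $\delta$ as in Proposition~\ref{prop:lower} and put
\[
N=\lfloor\Delta/2\rfloor,\qquad m=\Bigl\lfloor\log_2\frac{\Delta}{15\delta}\Bigr\rfloor\ge3 .
\]
Let $V=V_0\cup\dots\cup V_m$ be a disjoint union of \emph{levels} with $|V_i|=N$, and let $n=|V|=(m+1)N$. A vertex $u\in V_i$ has weight $a(u)=2^{-i}$, and $W(S)=\sum_{u\in S}a(u)$ for $S\subseteq V$. Let $H$ be the random graph on $V$ in which distinct $u,v$ are adjacent independently with probability $\frac12a(u)a(v)\le\frac12$. For $v\in V_i\setminus S$, the number $|N_H(v)\cap S|$ is a sum as in Lemma~\ref{lem:bernoulli} with mean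
\[
\mu_i(S)=2^{-i}\,W(S)/2 .
\]
Set
\[
w=16\cdot2^m\ln N,\qquad t=\lfloor2^{m+1}w\rfloor,\qquad s=\Bigl\lfloor\frac{(m+1)\ln N}{48}\Bigr\rfloor,\qquad \ell=s\,2^mw .
\]
Here $s$ is the number of colors to be excluded, and $w$ is the threshold between light and heavy. It is chosen so that a set of weight $w$ has $\mu_i\ge8\ln N$ even at the lowest level $i=m$.

The hypothesis $\delta\ge\Delta^{9/10}$ keeps all these parameters small. For $N\ge81$ we have $\Delta\le3N\le N^{5/4}$, and so $2^m\le\Delta/\delta\le\Delta^{1/10}\le N^{1/8}$. Consequently, for large $\Delta$,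
\begin{equation}\label{eq:sizes}
m+1\le\ln N,\qquad s\le\ln^2N,\qquad t\le32N^{1/4}\ln N,\qquad \ell\le16N^{1/4}\ln^3N .
\end{equation}
``With high probability'' (whp) means with probability tending to $1$ as $\Delta\to\infty$, uniformly in $\delta$.

\begin{lemma}[degrees]\label{lem:degrees}
Whp all degrees of $H$ lie in $[\delta,\Delta]$.
\end{lemma}

\begin{proof}
Let $\sigma=\sum_{j=0}^m2^{-j}\in[1,2)$. A vertex $v\in V_i$ has expected degree $d_i=\frac12 2^{-i}(N\sigma-2^{-i})$. Thus $d_i\le N$, and $d_i\ge\frac122^{-i}(N-1)\ge2^{-m}N/3\ge N^{7/8}/3$. By \eqref{eq:chernoff}, the degree of $v$ is at least $2N$ with probability at most $e^{-N/3}$, and at most $d_i/2$ with probability at most $e^{-N^{7/8}/24}$. A union bound over the $n\le N\ln N$ vertices shows that whp all degrees lie between $2^{-m}N/6$ and $2N\le\Delta$. Since $N\ge0.4\Delta$ and $2^{-m}\ge15\delta/\Delta$, we get $2^{-m}N/6\ge15\cdot0.4\,\delta/6=\delta$.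
\end{proof}

\subsection{Heavy sets are useless}

For $S\subseteq V$ let $E(S)=\{v\in V:|N_H(v)\cap S|\le1\}$. Only vertices in $E(S)$ can see a color with class $S$ exactly once in their closed neighborhood.

\begin{lemma}[heavy sets]\label{lem:heavy}
Whp $|E(S)|\le2t$ for every $S\subseteq V$ with $W(S)\ge w$.
\end{lemma}

\begin{proof}
There are too many such $S$ for a union bound, but $E$ is monotone: $E(S)\subseteq E(S')$ if $S'\subseteq S$. So it suffices to treat sets $S'$ that are inclusion-minimal with $W(S')\ge w$. Removing one element from such a set brings the weight below $w$, so $W(S')\le w+1\le2w$. All weights are at least $2^{-m}$, hence $|S'|\le2^{m+1}w$, that is, $|S'|\le t$.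

Fix $S'$ and $v\in V_i\setminus S'$. Then $\mu_i(S')\ge2^{-m}w/2=8\ln N$, and Lemma~\ref{lem:bernoulli} gives $\Pr[v\in E(S')]\le4N^{-4}$. For distinct $v\notin S'$ these events depend on disjoint sets of vertex pairs, so they are independent. There are at most $n^t$ choices of $S'$ (a nonempty set of size at most $t$ is the set of entries of a sequence of length $t$) and at most $n^t$ choices of a set $R\subseteq V\setminus S'$ with $|R|=t$. The probability that $R\subseteq E(S')$ for some such pair is at most
\[
n^{2t}(4N^{-4})^t=\bigl(4(m+1)^2N^{-2}\bigr)^t\le4N^{-2}\ln^2N\to0 .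
\]
So whp $|E(S')\setminus S'|<t$ for all $S'$, and then $|E(S)|\le|E(S')|\le|S'|+t\le2t$.
\end{proof}

\subsection{Light colors are not enough}

Let $[s]=\{1,\dots,s\}$. A \emph{light partial coloring} is a map $g:U\to[s]$, with $U\subseteq V$, such that $W(g^{-1}(k))<w$ for every $k\in[s]$. A vertex $v\in V\setminus U$ is \emph{$g$-failing} if $|N_H(v)\cap g^{-1}(k)|\ne1$ for all $k\in[s]$. We look for failing vertices outside $U$ for two reasons: their failures are independent, and their own colors will play no role.

\begin{lemma}[light partial colorings]\label{lem:light}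
Whp every light partial coloring $g$ has at least $N^{3/4}/4$ $g$-failing vertices.
\end{lemma}

\begin{proof}
Fix $g:U\to[s]$ and write $S_k=g^{-1}(k)$. Since weights are at least $2^{-m}$, we have $|S_k|\le2^mw$, and so $|U|\le\ell$.

By Lemma~\ref{lem:geometric} with $y=W(S_k)/2$, we have $\sum_{i=0}^m\phi(\mu_i(S_k))\le4$ for every $k$. Sum over $k$ and average over the $m+1$ levels: there is a level $i$, depending on $g$ but not on $H$, with
\[
\sum_{k=1}^s\phi(\mu_i(S_k))\le\frac{4s}{m+1}\le\frac{\ln N}{12}.
\]
Let $v\in V_i\setminus U$. The sets $S_k$ are disjoint, so the numbers $|N_H(v)\cap S_k|$, $k\in[s]$, are independent. By Lemma~\ref{lem:bernoulli},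
\[
\Pr[v\text{ is }g\text{-failing}]\ge\prod_{k=1}^s16^{-\phi(\mu_i(S_k))}\ge16^{-(\ln N)/12}=N^{-(\ln2)/3}\ge N^{-1/4}.
\]
For distinct $v\in V_i\setminus U$ these events depend on disjoint sets of pairs, namely those between $v$ and $U$, so they are independent. By \eqref{eq:sizes}, $|U|\le\ell\le N/2$ for large $\Delta$, so the number of $g$-failing vertices in $V_i\setminus U$ has mean at least $N^{3/4}/2$. By \eqref{eq:chernoff} it is less than $N^{3/4}/4$ with probability at most $\exp(-N^{3/4}/16)$.

A light partial coloring is a set of at most $\ell$ pairs in $V\times[s]$. Listing the pairs and padding the list with a blank symbol, we see that there are at most $(ns+1)^{\ell}$ of them. By \eqref{eq:sizes}, $ns+1\le N^2$ for large $\Delta$, and therefore $(ns+1)^{\ell}\le\exp(32N^{1/4}\ln^4N)$. The probability that some $g$ violates the claim is at most $\exp(32N^{1/4}\ln^4N-N^{3/4}/16)\to0$.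
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lower}}

For large $\Delta$ fix an outcome $H$ with the properties in Lemmas~\ref{lem:degrees}, \ref{lem:heavy} and~\ref{lem:light}. Suppose that $\varphi:V\to[s]$ is a CFCN coloring of $H$. Call a color $k$ \emph{heavy} if $W(\varphi^{-1}(k))\ge w$ and \emph{light} otherwise. Let $U$ be the set of vertices with light colors. The restriction $g=\varphi|_U$ is a light partial coloring, so at least $N^{3/4}/4$ vertices outside $U$ are $g$-failing. On the other hand, by Lemma~\ref{lem:heavy} and \eqref{eq:sizes}, the union of the sets $E(\varphi^{-1}(k))$ over heavy $k$ has size at most $2ts\le64N^{1/4}\ln^3N<N^{3/4}/4$. Hence some $g$-failing vertex $v\notin U$ lies in none of these sets.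

Each heavy color appears at least twice in $N_H(v)$, and so at least twice in $N_H[v]$. Each light color appears in $N_H(v)$ a number of times different from $1$, and the same number of times in $N_H[v]$, because the color of $v\notin U$ is heavy. So no color appears exactly once in $N_H[v]$, a contradiction. Therefore $\chi_{CN}(H)\ge s+1>(m+1)\ln N/48$.

All degrees of $H$ lie in $[\delta,\Delta]$, so Lemma~\ref{lem:padding} gives $f_{CN}(\delta)\ge(m+1)\ln N/48$. Since $\Delta/\delta\ge225=15^2$,
\[
m+1\ge\log_2\frac{\Delta}{\delta}-\log_215\ge\frac12\log_2\frac\Delta\delta ,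
\]
and $\ln N\ge\frac12\ln\Delta$ once $\lfloor\Delta/2\rfloor\ge\sqrt\Delta$. The constant is $1/(48\cdot2\cdot2)=1/192$. \qed

\begin{remark}
The upper restriction $\delta\le\Delta/225$ guarantees that $m\ge0$ and that the factor $15$ lost in Lemma~\ref{lem:degrees} costs at most half of $\log_2(\Delta/\delta)$. The lower restriction $\delta\ge\Delta^{9/10}$ enters only through $2^m\le N^{1/8}$. It is essential for the final union bound in Lemma~\ref{lem:light}: the number $\ell$ contains the factor $4^m$, and $\ell\ln(ns+1)$ must stay below $N^{3/4}/16$.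
\end{remark}

\section{All minimum degrees}\label{sec:all}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
Let $\Delta$ be large, and write $F(\delta)=\ln\Delta\,(1+\ln(\Delta/\delta^+))$. All implied constants in the first two parts of the proof are absolute.

\emph{Upper bound.} If $\delta\ge\Delta^{1/2}$, then $\delta\ge128\ln\Delta$, and Theorem~\ref{thm:upper} together with $\log_2x\le2\ln x$ for $x\ge1$ gives $f_{CN}(\delta)\le2(1+\ln(\Delta/\delta))(64e^3\ln\Delta+1)+1=O(F(\delta))$. If $\delta<\Delta^{1/2}$, then $\delta^+\le\Delta^{1/2}$, so $F(\delta)\ge\frac12\ln^2\Delta$, and (b) gives $f_{CN}(\delta)=O(\ln^2\Delta)=O(F(\delta))$.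

\emph{Lower bound.} Outside the range of Proposition~\ref{prop:lower} the function $F$ changes by at most a constant factor on each side, so monotonicity is enough there.
\begin{itemize}
\item Let $\Delta^{9/10}\le\delta\le\Delta/225$. Then $\ln(\Delta/\delta)\ge1$, so $\log_2(\Delta/\delta)\ge\ln(\Delta/\delta)\ge\frac12(1+\ln(\Delta/\delta))$, and Proposition~\ref{prop:lower} gives $f_{CN}(\delta)\ge F(\delta)/384$.
\item Let $\delta>\Delta/225$. By Lemma~\ref{lem:padding} and (a) with $c=1$, $f_{CN}(\delta)\ge f_{CN}(\Delta)=\Omega(\ln\Delta)$, while $F(\delta)\le(1+\ln225)\ln\Delta$.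
\item Let $\delta<\Delta^{9/10}$. Put $\delta_1=\lceil\Delta^{9/10}\rceil$, so that $\delta<\delta_1\le2\Delta^{9/10}\le\Delta/225$. By Lemma~\ref{lem:padding} and Proposition~\ref{prop:lower},
\[
f_{CN}(\delta)\ge f_{CN}(\delta_1)\ge\frac1{192}\ln\Delta\,\log_2(\Delta^{1/10}/2)=\Omega(\ln^2\Delta),
\]
while $F(\delta)\le\ln\Delta\,(1+\ln\Delta)\le2\ln^2\Delta$.
\end{itemize}

\emph{Consequences.} For $\delta=\lfloor c\Delta/\ln^{\epsilon}\Delta\rfloor$ and large $\Delta$ we have $(1/c)\ln^{\epsilon}\Delta\le\Delta/\delta\le(2/c)\ln^{\epsilon}\Delta$, so $\ln(\Delta/\delta)=\epsilon\ln\ln\Delta+O(1)$ and $F(\delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$, with constants depending on $c$ and $\epsilon$.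

Now let $\delta=\delta(\Delta)$ be arbitrary and put $\rho=1+\ln(\Delta/\delta^+)$, so that $1\le\rho\le2\ln\Delta$ and $f_{CN}(\delta)=\Theta(\rho\ln\Delta)$. Then $f_{CN}(\delta)=\Theta(\ln\Delta)$ if and only if $\rho=O(1)$, which holds if and only if $\Delta/\delta^+=O(1)$. Likewise $f_{CN}(\delta)=\Theta(\ln^2\Delta)$ if and only if $\rho\ge\eta\ln\Delta$ for some constant $\eta>0$ and all large $\Delta$. If $\delta^+\le\Delta^{1-\gamma}$, this holds with $\eta=\gamma$. Conversely, if $\rho\ge\eta\ln\Delta$, then $\ln(\Delta/\delta^+)\ge\eta\ln\Delta-1\ge\frac\eta2\ln\Delta$ for large $\Delta$, that is, $\delta^+\le\Delta^{1-\eta/2}$.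
\end{proof}

\begin{remark}
For large $\Delta$ the value $\delta=\lfloor c\Delta/\ln^{\epsilon}\Delta\rfloor$ satisfies $\Delta^{9/10}\le\delta\le\Delta/225$. It lies in the range of both Theorem~\ref{thm:upper} and Proposition~\ref{prop:lower}, so the estimate $f_{CN}(c\Delta/\ln^{\epsilon}\Delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$ does not depend on (a) or (b).
\end{remark}

\begin{thebibliography}{1}

\bibitem{BGKM}
Sriram Bhyravarapu, Shiwali Gupta, Subrahmanyam Kalyanasundaram, and Rogers Mathew,
\emph{Extremal Results on Conflict-free Coloring},
arXiv:2305.02570 (2023).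

\end{thebibliography}
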